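\title{Proper actions on paracompact spaces with non-paracompact orbit spaces}

\begin{abstract}
We disprove the conjecture that the orbit space of a paracompact proper $G$-space is paracompact for every locally compact group $G$. There is a free proper action of $\mathbb Z$ on a metrizable space whose orbit space is not paracompact; this space admits no compatible invariant metric. For a given locally compact group $G$, the conjecture holds exactly when $G$ is compact, and it holds for locally compact spaces exactly when $G$ is $\sigma$-compact. The counterexamples are twisted products over non-paracompact spaces: the twisting moves apart, along the orbits, neighborhoods that cannot be separated in the base.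
\end{abstract}

\section{Introduction}

A \emph{$G$-space} is a completely regular Hausdorff space $X$ with a continuous action of a Hausdorff topological group $G$. The orbit space $X/G$ carries the quotient topology, and $\pi\colon X\to X/G$ is the orbit map. For $U,V\subset X$ put
\[
\langle U,V\rangle=\{g\in G : gU\cap V\neq\emptyset\},
\]
the set of group elements that carry some point of $U$ into $V$. A neighborhood $V$ of a point is \emph{small} if every point of $X$ has a neighborhood $U$ such that $\langle U,V\rangle$ has compact closure in $G$. The $G$-space $X$ is \emph{proper} (in the sense of Palais) if each of its points has a small neighborhood.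

Properness is a local substitute for compactness of the group. If $G$ is compact, every $G$-space is proper. A locally compact group acting on itself by left translations acts properly, because $\langle U,V\rangle=VU^{-1}$ is compact for compact $U$ and $V$. The trivial action on a nonempty space is proper only if $G$ is compact. It is natural to ask which properties of orbit spaces of compact groups survive under properness. The following conjecture appears in \cite{Antonyan}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $G$ be a locally compact group. Then the orbit space $X/G$ of any paracompact proper $G$-space $X$ is paracompact.}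
\medskip

The simplest cases support it. It holds when $G$ is compact (Proposition~\ref{prop:compact}), when $G$ is $\sigma$-compact and $X$ is locally compact (Proposition~\ref{prop:sigma}), and when the topology of $X$ is given by an invariant metric (Lemma~\ref{lem:metric}). It also holds whenever $\pi$ has a continuous section $s$, for then $X/G$ is homeomorphic to the closed subspace $\{x : s(\pi(x))=x\}$ of $X$; this covers the products $B\times G$ with $G$ acting on the second factor. Nevertheless the conjecture is false, already for $G=\mathbb Z$.

\begin{theorem}\label{thm:A}
There is a metrizable, free, proper $\mathbb Z$-space $X$ such that $X/\mathbb Z$ is not paracompact. Moreover, $X$ has no compatible $\mathbb Z$-invariant metric.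
\end{theorem}

\begin{theorem}\label{thm:B}
For a locally compact Hausdorff group $G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is compact;
\item[(2)] $X/G$ is paracompact for every paracompact proper $G$-space $X$;
\item[(3)] $X/G$ is paracompact for every metrizable proper $G$-space $X$.
\end{enumerate}
If $G$ is not compact, there is also a free paracompact proper $G$-space with non-paracompact orbit space.
\end{theorem}

\begin{theorem}\label{thm:C}
For a locally compact Hausdorff group $G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is $\sigma$-compact;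
\item[(2)] $X/G$ is paracompact for every locally compact paracompact proper $G$-space $X$.
\end{enumerate}
If $G$ is not $\sigma$-compact, the counterexample can be chosen free, and metrizable if $G$ is metrizable.
\end{theorem}

The reason for the failure is the following. An open subset of $X/G$ is an invariant open subset of $X$, so paracompactness of $X/G$ asks for refinements that are the same at all points of an orbit. Paracompactness of $X$ provides refinements that may depend on the position along the orbit, and when the orbit is not compact this dependence need not be uniform. To exploit this we start from a space $B$ that fails to be paracompact for one concrete reason: certain neighborhoods $U(a)$ cannot be shrunk to pairwise disjoint neighborhoods. Over $B$ we glue trivial pieces $U(a)\times G$ by right translations that tend to infinity in $G$. Upstairs the pieces can then be shrunk to disjoint ones, by amounts that grow as one moves out along the orbit.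

Section~\ref{sec:positive} contains the positive results. Section~\ref{sec:Z} carries out the idea by hand for $G=\mathbb Z$ and proves Theorem~\ref{thm:A}. Section~\ref{sec:bundle} sets up the gluing for arbitrary groups, and Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{Cases where paracompactness descends}\label{sec:positive}

A space is \emph{paracompact} if it is Hausdorff and every open cover has a locally finite open refinement. It is \emph{$\sigma$-compact} if it is a countable union of compact sets. We use the following textbook facts.
\begin{enumerate}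
\item[(F1)] A space that is the union of pairwise disjoint open subspaces, all paracompact (all metrizable), is paracompact (metrizable).
\item[(F2)] Metrizable spaces are paracompact (Stone).
\item[(F3)] Regular Lindel\"of spaces are paracompact; in particular, so are $\sigma$-compact locally compact Hausdorff spaces.
\item[(F4)] A Hausdorff space that is the image of a paracompact space under a closed continuous map is paracompact (Michael; \cite[5.1.33]{Engelking}).
\item[(F5)] A Hausdorff space with a locally finite closed cover by paracompact subspaces is paracompact \cite[5.1.34]{Engelking}.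
\item[(F6)] The product of a paracompact space and a compact Hausdorff space is paracompact \cite[5.1.36]{Engelking}.
\item[(F7)] A locally compact paracompact space is a union of pairwise disjoint clopen $\sigma$-compact subspaces \cite[5.1.27]{Engelking}.
\item[(F8)] A paracompact space that is covered by open metrizable subspaces is metrizable (Smirnov).
\item[(F9)] A $\sigma$-compact locally compact group $H$ has a compact normal subgroup $N$ with $H/N$ metrizable (Kakutani--Kodaira; \cite[Theorem~8.7]{HewittRoss}).
\end{enumerate}

The orbit map of any $G$-space is open, since $\pi^{-1}(\pi(W))=\bigcup_{g}gW$. Properness enters the positive results only through the next lemma.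

\begin{lemma}\label{lem:hausdorff}
If $X$ is a proper $G$-space, then $X/G$ is Hausdorff. In particular, the orbits are closed in $X$.
\end{lemma}

\begin{proof}
We first show that $R=\{(x,gx): x\in X,\ g\in G\}$ is closed in $X\times X$. Let $(x_\nu,g_\nu x_\nu)$ be a net in $R$ converging to $(x,y)$. Take a small neighborhood $V$ of $y$ and a neighborhood $U$ of $x$ such that $\langle U,V\rangle$ has compact closure. Eventually $x_\nu\in U$ and $g_\nu x_\nu\in V$, so $g_\nu\in\langle U,V\rangle$. Along a subnet $g_\nu\to g$, hence $g_\nu x_\nu\to gx$, and $y=gx$. Now if $\pi(x)\ne\pi(y)$, there are open sets $U'\ni x$ and $V'\ni y$ with $(U'\times V')\cap R=\emptyset$, and $\pi(U')$, $\pi(V')$ are disjoint open neighborhoods of $\pi(x)$, $\pi(y)$.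
\end{proof}

\begin{proposition}\label{prop:compact}
If $G$ is compact and $X$ is a paracompact $G$-space, then $X/G$ is paracompact.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hausdorff} and (F4) it suffices to show that $\pi$ is closed, that is, that $GF$ is closed for closed $F\subset X$. Let $g_\nu f_\nu\to x$ with $f_\nu\in F$. Along a subnet $g_\nu\to g$, so $f_\nu=g_\nu^{-1}(g_\nu f_\nu)\to g^{-1}x$. Thus $g^{-1}x\in F$ and $x\in GF$.
\end{proof}

\begin{proposition}\label{prop:sigma}
If $G$ is $\sigma$-compact and $X$ is a locally compact paracompact proper $G$-space, then $X/G$ is paracompact.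
\end{proposition}

\begin{proof}
The space $X/G$ is Hausdorff by Lemma~\ref{lem:hausdorff}, and locally compact because the open map $\pi$ sends compact neighborhoods to compact neighborhoods. By (F7), $X=\bigsqcup_{i\in I}X_i$ with $X_i$ nonempty, clopen and $\sigma$-compact. The $X_i$ need not be invariant, so we group them. Write $i\sim j$ if $GX_i\cap X_j\neq\emptyset$; this relation is reflexive and symmetric. The set $GX_i$ is the image of $G\times X_i$, hence $\sigma$-compact; this is where the hypothesis on $G$ is used. A compact set meets only finitely many of the disjoint open sets $X_j$, so each $i$ is related to only countably many $j$. Therefore every class $E$ of the equivalence relation generated by $\sim$ is countable. The set $X_E=\bigcup_{i\in E}X_i$ is open, $\sigma$-compact and invariant: if $x\in X_i$ and $gx\in X_j$, then $i\sim j$. So $X/G$ is the disjoint union of the open subspaces $\pi(X_E)$, each of which is $\sigma$-compact, locally compact and Hausdorff. Apply (F3) and (F1).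
\end{proof}

\begin{lemma}\label{lem:metric}
If a proper $G$-space $X$ has a compatible metric $\sigma$ with $\sigma(gx,gy)=\sigma(x,y)$ for all $g,x,y$, then $X/G$ is metrizable, hence paracompact.
\end{lemma}

\begin{proof}
Put $\bar\sigma(\pi x,\pi y)=\inf_{g}\sigma(x,gy)$. Since $\sigma(g'x,gy)=\sigma(x,g'^{-1}gy)$, this depends only on the two orbits and is symmetric. The triangle inequality follows from $\sigma(x,ghz)\le\sigma(x,gy)+\sigma(gy,ghz)=\sigma(x,gy)+\sigma(y,hz)$. If $\bar\sigma(\pi x,\pi y)=0$, then $x$ lies in the closure of $Gy$, which is $Gy$ by Lemma~\ref{lem:hausdorff}. So $\bar\sigma$ is a metric. The open $\bar\sigma$-ball of radius $r$ about $\pi x$ is the image under $\pi$ of the open $\sigma$-ball of radius $r$ about $x$. These images are open because $\pi$ is open, and they form a neighborhood base at $\pi x$ because $\pi$ is continuous. Hence $\bar\sigma$ induces the quotient topology.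
\end{proof}

\section{A metrizable $\mathbb Z$-cover of the V-space}\label{sec:Z}

\subsection*{Almost disjoint systems}
We want base spaces in which paracompactness reduces to a combinatorial condition and over which gluing requires no compatibility conditions. Both are achieved by letting the charts overlap only in finitely many isolated points.

\begin{definition}
An \emph{almost disjoint system} is a Hausdorff space $B=A\sqcup D$ in which all points of $D$ are isolated, together with open sets $U(a)$, $a\in A$, such that $U(a)\cap A=\{a\}$ and $U(a)\cap U(b)$ is finite for $a\neq b$.
\end{definition}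

\begin{lemma}\label{lem:system}
Let $B$ be an almost disjoint system.
\begin{enumerate}
\item[(a)] Each $U(a)$ is clopen, and $B$ is a Tychonoff space.
\item[(b)] If $B$ is paracompact, there are pairwise disjoint open sets $W_a$ with $a\in W_a\subset U(a)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $b\in A\setminus\{a\}$ the set $U(b)\setminus U(a)$ is $U(b)$ minus a finite set not containing $b$, hence an open neighborhood of $b$. Points of $D$ are isolated. So the complement of $U(a)$ is open. If $W$ is open and $a\in W\subset U(a)$, then $U(a)\setminus W\subset D$ is open, so $W$ is clopen too. Thus the Hausdorff space $B$ has a base of clopen sets and is Tychonoff.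

(b) Let $\mathcal V$ be a locally finite open refinement of the cover $\{U(a)\}_{a\in A}\cup\{\{d\}\}_{d\in D}$. Choose $V_a\in\mathcal V$ with $a\in V_a$. Then $V_a\subset U(a)$, because $U(a)$ is the only member of the cover that contains $a$; in particular $V_a\ne V_b$ for $a\neq b$. Choose an open $O_a$ with $a\in O_a\subset V_a$ that meets only finitely many members of $\mathcal V$. It meets $V_b$ for only finitely many $b\ne a$, each time in a subset of the finite set $U(a)\cap U(b)$, which does not contain $a$. So $W_a=O_a\setminus\bigcup_{b\neq a}V_b$ is $O_a$ minus a finite set not containing $a$. It is an open neighborhood of $a$, and $W_a\cap W_b\subset W_a\cap V_b=\emptyset$ for $a\ne b$.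
\end{proof}

\subsection*{The V-space}
Heath's V-space is the set $\mathbb V=A\sqcup D$ with $A=\mathbb R\times\{0\}$, identified with $\mathbb R$, and $D=\mathbb R\times(0,1]$. For $a\in\mathbb R$ and $n\ge1$ let
\[
U_n(a)=\{a\}\cup\{(a+t,t): 0<t\le 1/n\}\cup\{(a-t,t): 0<t\le 1/n\},\qquad U(a)=U_1(a),
\]
a letter V of height $1/n$ with foot $a$, a right leg and a left leg. A set $W\subset\mathbb V$ is open if for each $a\in W\cap A$ it contains some $U_n(a)$. Then the points of $D$ are isolated and the $U_n(a)$ form an open base at $a$. Each point $d=(s,t)\in D$ lies in exactly two sets $U(a)$: on the right leg over $s-t$ and on the left leg over $s+t$. Consequently, for $a<b$,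
\begin{equation}\label{eq:cross}
U_n(a)\cap U_n(b)=
\begin{cases}
\{(\frac{a+b}{2},\frac{b-a}{2})\} & \text{if } b-a\le 2/n,\\
\emptyset & \text{otherwise.}
\end{cases}
\end{equation}
Taking $n$ large separates $a$ from $b$, and $a$ from any point of $D$. So $\mathbb V$ is Hausdorff and is an almost disjoint system. Each $U(a)$ is metrizable: for distinct points of heights $t,t'\in[0,1]$ let the distance be $\max(t,t')$. This is a metric, a point of height $t>0$ has distance at least $t$ from all others, and the closed ball of radius $1/n$ about $a$ is $U_n(a)$.

\begin{lemma}\label{lem:V}
For every function $k\colon\mathbb R\to\{1,2,\dots\}$ there are $a<b$ with $k(a)=k(b)=n$ and $b-a\le 2/n$. The space $\mathbb V$ is not paracompact.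
\end{lemma}

\begin{proof}
For some $n$ the set $k^{-1}(n)$ is uncountable. The line is a countable union of intervals of length $2/n$, so one of them contains two points of $k^{-1}(n)$. If $\mathbb V$ were paracompact, Lemma~\ref{lem:system}(b) would give a function $k$ with the sets $U_{k(a)}(a)$ pairwise disjoint, and this contradicts \eqref{eq:cross}.
\end{proof}

\subsection*{The cover}
For $t\in(0,1]$ let $i(t)=\lfloor 1/t\rfloor$, so that for integers $m\ge1$
\begin{equation}\label{eq:level}
t\le 1/m\iff i(t)\ge m .
\end{equation}
In $\mathbb V\times\mathbb Z$ with the product topology, two V's that cross in the base also cross in every level, and nothing is gained. We change the topology so that the right leg of a V stays in its level while the left leg climbs by $2i(t)+1$ levels at height $t$.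

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X=\mathbb V\times\mathbb Z$ as a set, $p\colon X\to\mathbb V$ the projection, and let $k\in\mathbb Z$ act by $(u,y)\mapsto(u,y+k)$. For $a\in\mathbb R$, $h\in\mathbb Z$, $n\ge1$ put
\[
S_n(a,h)=\{(a,h)\}\cup\{((a+t,t),h)\}_{0<t\le 1/n}\cup\{((a-t,t),h+2i(t)+1)\}_{0<t\le1/n}.
\]
Call $W\subset X$ open if for each $(a,h)\in W$ with $a\in A$ it contains some $S_n(a,h)$. Then points over $D$ are isolated and the $S_n(a,h)$ form an open base at $(a,h)$.

\emph{The orbit space.} The map $p$ sends $S_n(a,h)$ bijectively onto $U_n(a)$ and isolated points over $D$ to isolated points. Hence $p$ is continuous and open, and it restricts to a homeomorphism $S_1(a,h)\to U(a)$. Translation by $k$ sends $S_n(a,h)$ to $S_n(a,h+k)$, so the free action of the discrete group $\mathbb Z$ is continuous. Its orbits are the fibers of $p$. Therefore $X/\mathbb Z\cong\mathbb V$, which is not paracompact by Lemma~\ref{lem:V}.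

\emph{Properness.} For fixed $a$ the sheets $S_1(a,h)$, $h\in\mathbb Z$, partition $p^{-1}(U(a))$, because over each $u\in U(a)$ the sheet $S_1(a,h)$ has the single point $(u,h+c)$ with $c$ independent of $h$. Every point of $X$ lies in some sheet $V=S_1(a,h)$, and $V$ is small. Indeed, a point of $U=S_1(a,h')$ has $\langle U,V\rangle=\{h-h'\}$. A point outside $p^{-1}(U(a))$ has the invariant neighborhood $U=X\setminus p^{-1}(U(a))$, which is open by Lemma~\ref{lem:system}(a), and $\langle U,V\rangle=\emptyset$.

\emph{Metrizability.} Shrink the sheet in level $h$ to height $1/\max(|h|,1)$: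
\[
P_{a,h}=S_{\max(|h|,1)}(a,h).
\]
This set is open and homeomorphic to a subspace of $U(a)$, hence metrizable. We claim that the $P_{a,h}$ are pairwise disjoint. For equal $a$ they lie in different sheets. For $a<b$, a common point of $P_{a,h}$ and $P_{b,k}$ lies over a point $d=(s,t)$ with $a=s-t$, $b=s+t$. Let $i=i(t)$. By \eqref{eq:level}, $P_{a,h}$ has a point over $d$ only if $|h|\le i$, and this point has level $h\in[-i,i]$. Likewise $P_{b,k}$ has a point over $d$ only if $|k|\le i$, and this point has level $k+2i+1\in[i+1,3i+1]$. The two ranges are disjoint (Figure~\ref{fig:cross}), which proves the claim. The points outside $\bigcup P_{a,h}$ lie over $D$ and are isolated. By (F1), $X$ is metrizable; in particular it is completely regular and Hausdorff, so it is a $\mathbb Z$-space.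

Finally, a compatible invariant metric on $X$ would make $X/\mathbb Z$ paracompact by Lemma~\ref{lem:metric}.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw[gray] (-1.2,0)--(2.2,0);
\draw[thick] (-1,1)--(0,0)--(1,1);
\draw[thick,dashed] (0,1)--(1,0)--(2,1);
\fill (0,0) circle (0.9pt) node[below]{$a=0$};
\fill (1,0) circle (0.9pt) node[below]{$b=1$};
\fill (0.5,0.5) circle (0.9pt) node[above=3pt]{$d$};
\begin{scope}[shift={(3.5,0.5)},scale=0.22]
\foreach \k in {-2,...,2} \fill (\k,0) circle (6pt);
\foreach \k in {3,...,7} \draw (\k,0) circle (6pt);
\foreach \k in {-3,8} \fill[gray] (\k,0) circle (2pt);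
\foreach \k in {-2,2,3,7} \node[below=3pt] at (\k,0) {\small $\k$};
\node[above=4pt] at (0,0) {\small $P_{0,h}$};
\node[above=4pt] at (5,0) {\small $P_{1,k}$};
\end{scope}
\end{tikzpicture}
\caption{Left: in the V-space, the V with foot $0$ and the V with foot $1$ cross at $d=(\frac12,\frac12)$, where $i(\frac12)=2$. Right: the fiber $\{d\}\times\mathbb Z$ of the cover. The pieces $P_{0,h}$ reach height $\frac12$ only for $|h|\le2$ and occupy the levels $-2,\dots,2$; the pieces $P_{1,k}$ reach it only for $|k|\le 2$ and, shifted by $2\cdot2+1=5$, occupy the levels $3,\dots,7$.}\label{fig:cross}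
\end{figure}

Over a fixed foot $a$ the images $p(P_{a,h})=U_{\max(|h|,1)}(a)$ intersect in $\{a\}$. So the disjoint pieces of $X$ yield no disjoint neighborhoods in $\mathbb V$.

\begin{remark}\label{rem:bounded}
The shifts must be unbounded; this is where non-compactness of $\mathbb Z$ is used. Replace $2i(t)+1$ by integers $c(t)$ with $|c(t)|\le c$, and suppose that the resulting space $X$ is paracompact. With the sheets $S_1(a,h)$ it is an almost disjoint system, so Lemma~\ref{lem:system}(b) gives pairwise disjoint sets $S_{n(a,h)}(a,h)$. Apply Lemma~\ref{lem:V} to $k(a)=\max_{|h|\le c}n(a,h)$ and let $d=(s,t)$ be the crossing point in \eqref{eq:cross}. Then $(d,0)\in S_n(a,0)\cap S_n(b,-c(t))$, a contradiction.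
\end{remark}

\section{Twisted products}\label{sec:bundle}

We now replace the fiber $\mathbb Z$ by a locally compact group $G$. The shifts must commute with the left action of $G$, so they are right translations. Each fiber will be a subspace of the total space, so a metrizable example for a non-metrizable group cannot have fiber $G$. We therefore allow fibers $G/N$, with $N$ compact to preserve properness and normalized by the shifts so that right translation is defined.

\subsection*{The fiber}
Let $G$ be a locally compact group, $H$ an open subgroup, and $N$ a compact normal subgroup of $H$. Let $Y=G/N$ be the space of left cosets, $q\colon G\to Y$ the quotient map, and $Z=q(H)$. The map $q$ is open and $Y$ is locally compact and Hausdorff. The set $Z$ is open in $Y$ and is the topological group $H/N$. For $h\in H$ define $R_h\colon Y\to Y$ by $R_h(xN)=xhN$. This is well defined because $Nh=hN$. It is a homeomorphism with inverse $R_{h^{-1}}$, it commutes with the left action of $G$, and on $Z$ it is right multiplication by $hN$.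

If $C\subset Y$ is compact, then $q^{-1}(C)$ is compact: since $q$ is open, $C\subset q(K_1)\cup\dots\cup q(K_m)$ for compact sets $K_j\subset G$, and $q^{-1}(C)$ is a closed subset of $K_1N\cup\dots\cup K_mN$. Hence for compact $C,C'\subset Y$ the set
\begin{equation}\label{eq:compact}
\{g\in G: gC'\cap C\ne\emptyset\}=q^{-1}(C)\,q^{-1}(C')^{-1}\quad\text{is compact.}
\end{equation}

\subsection*{The construction}
Let $B=A\sqcup D$ be an almost disjoint system, and let arbitrary elements $\gamma(a,d)\in H$ be given for $a\in A$ and $d\in U(a)\cap D$. To treat all points alike, put $U(d)=\{d\}$ for $d\in D$ and $\gamma(b,b)=e$ for $b\in B$. Then each $U(b)$ is a clopen neighborhood of $b$, and $U(b)\cap U(c)\subset D$ for $b\neq c$. Let $X=B\times Y$ as a set, with projection $p\colon X\to B$ and action $g(u,y)=(u,gy)$. For $b\in B$ define the chart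
\[
\theta_b\colon U(b)\times Y\to X,\qquad \theta_b(u,y)=(u,R_{\gamma(b,u)}\,y),
\]
an equivariant bijection onto $X_b=p^{-1}(U(b))$. Give $X$ the topology in which $W$ is open if and only if $\theta_b^{-1}(W)$ is open in $U(b)\times Y$ for all $b\in B$. We call $X$ the \emph{twisted product} defined by $\gamma$. For $B=\mathbb V$, $G=H=\mathbb Z$, $N=0$ and shifts $0$ and $2i(t)+1$ on right and left legs, $\theta_a(U_n(a)\times\{h\})$ is the set $S_n(a,h)$ of Section~\ref{sec:Z}.

\begin{lemma}\label{lem:bundle}
Let $X$ be a twisted product.
\begin{enumerate}
\item[(a)] The map $p$ is continuous, each $X_b$ is clopen and invariant, and $\theta_b$ is a homeomorphism onto $X_b$.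
\item[(b)] $X$ is a proper $G$-space, and it is free if $N=\{e\}$.
\item[(c)] The map $p$ induces a homeomorphism $X/G\cong B$.
\item[(d)] $X$ is a union of pairwise disjoint clopen subspaces homeomorphic to the subspace $X'=B\times Z$, and $\theta_b$ maps $U(b)\times Z$ onto $X'_b=X'\cap X_b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $W\subset B$ open, $\theta_b^{-1}(p^{-1}W)=(W\cap U(b))\times Y$ is open. So $p$ is continuous and $X_b$ is clopen. The map $\theta_b$ is continuous by definition. Let $O\subset U(b)\times Y$ be open, with slices $O_u=\{y:(u,y)\in O\}$. We have $\theta_b^{-1}\theta_b(O)=O$. For $c\neq b$ the set $\theta_c^{-1}\theta_b(O)$ is the union of the sets $\{d\}\times R_{\gamma(c,d)}^{-1}R_{\gamma(b,d)}O_d$ over $d\in U(b)\cap U(c)$. These $d$ are isolated, so the union is open. Hence $\theta_b(O)$ is open.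

(b) By Lemma~\ref{lem:system}(a), $X_b\cong U(b)\times Y$ is Tychonoff. Let $x\in X_b$. A second point either lies in the open Hausdorff subspace $X_b$ or is separated from $x$ by the clopen set $X_b$; so $X$ is Hausdorff. If $F$ is closed and $x\notin F$, a continuous function on $X_b$ that is $0$ at $x$ and $1$ on $F\cap X_b$ extends continuously by $1$; so $X$ is completely regular. On each of the open sets $G\times X_b$ the action is given by $g\theta_b(u,y)=\theta_b(u,gy)$, so it is continuous.

Let $x=\theta_b(u,y)$, let $C$ be a compact neighborhood of $y$, and put $V=\theta_b(U(b)\times C)$. We show that this neighborhood of $x$ is small. A point $\theta_b(u',y')$ of $X_b$ has the neighborhood $U=\theta_b(U(b)\times C')$ with $C'$ a compact neighborhood of $y'$. Since $gU=\theta_b(U(b)\times gC')$, the set $\langle U,V\rangle$ is the compact set \eqref{eq:compact}. A point outside $X_b$ has the invariant neighborhood $U=X\setminus X_b$, and $\langle U,V\rangle=\emptyset$. If $N=\{e\}$, then $G$ acts freely on $Y=G$, hence on $X$.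

(c) Since $G$ is transitive on $Y$, the fibers of $p$ are the orbits. On the open set $X_b$ the map $p$ corresponds to the projection $U(b)\times Y\to U(b)$, so $p$ is open. A continuous open surjection is a quotient map.

(d) The sets $xZ=q(xH)$ are open, partition $Y$, and are mapped onto themselves by every $R_h$ with $h\in H$. So $\theta_b^{-1}(B\times xZ)=U(b)\times xZ$ is open for all $b$. Thus the sets $B\times xZ$ form an open partition of $X$, and $B\times xZ$ is the translate of $X'$ by $x$.
\end{proof}

Properness and the orbit space do not depend on $\gamma$. The whole task is to choose $\gamma$ so that $X'$ is paracompact although $B$ is not.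

\section{Non-compact groups}\label{sec:B}

In Section~\ref{sec:Z} the levels available at height $t$ formed the set $L_i=\{-i,\dots,i\}$ with $i=i(t)$, and the shift $2i+1$ moved $L_i$ off itself. In general we need an exhaustion of the fiber by compact sets $L_n$, which is why we pass to a $\sigma$-compact open subgroup. A new difficulty is that the fiber is not discrete, so the total space does not fall apart into open pieces. Instead we use two nested neighborhoods of each fiber over $A$ to patch refinements together.

\begin{proposition}\label{prop:V}
Let $G$ be a locally compact group, $H$ an open, $\sigma$-compact, non-compact subgroup, and $N$ a compact normal subgroup of $H$. There is a paracompact proper $G$-space $X$ with $X/G\cong\mathbb V$ that is free if $N=\{e\}$ and metrizable if $H/N$ is metrizable.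
\end{proposition}

\begin{proof}
We use the notation of Section~\ref{sec:bundle}. The group $Z=H/N$ is locally compact and $\sigma$-compact. It is not compact, since otherwise $H=q^{-1}(Z)$ would be compact.

\emph{The shifts.} Write $Z=\bigcup_{n\ge1}K_n$ with $K_n$ compact. Let $L_0=\emptyset$, and let $L_n$ be a compact set whose interior contains $L_{n-1}\cup K_n$. Then $L_{n-1}\subset\operatorname{int}L_n$, and every $z\in Z$ lies in some $\operatorname{int}L_n$. As $L_n^{-1}L_n$ is compact and $Z$ is not, there is $h_n\in H$ with $h_nN\notin L_n^{-1}L_n$. If $z=z'\cdot h_nN$ with $z,z'\in L_n$, then $h_nN=z'^{-1}z\in L_n^{-1}L_n$. Therefore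
\begin{equation}\label{eq:shift}
L_n\cap R_{h_n}L_n=\emptyset .
\end{equation}
For $d=(s,t)\in D$ write $i(d)=i(t)$. Let $\gamma(a,d)=e$ if $d$ is on the right leg of $U(a)$, and $\gamma(a,d)=h_{i(d)}$ if $d$ is on the left leg. Let $X$ be the twisted product over $\mathbb V$. By Lemma~\ref{lem:bundle} it is a proper $G$-space with orbit space $\mathbb V$, free if $N=\{e\}$. By Lemma~\ref{lem:bundle}(d) and (F1) it remains to show that $X'$ is paracompact, and metrizable if $Z$ is.

\emph{The charts are paracompact.} For $d\in D$, $X'_d\cong Z$ is paracompact by (F3). For $a\in A$ we have $X'_a\cong U(a)\times Z$. The compact sets $L_n\setminus\operatorname{int}L_{n-1}$, $n\ge1$, cover $Z$: a point lies in the one with the least $n$ such that it belongs to $L_n$. They form a locally finite family, because $\operatorname{int}L_m$ misses those with $n>m$. The products $U(a)\times(L_n\setminus\operatorname{int}L_{n-1})$ are paracompact by (F2) and (F6), so $U(a)\times Z$ is paracompact by (F5).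

\emph{Nested neighborhoods.} For $a\in A$ put
\begin{align*}
F_a&=\theta_a\Bigl((\{a\}\times Z)\cup\bigcup_{d\in U(a)\cap D}\{d\}\times L_{i(d)-1}\Bigr),\\
O_a&=\theta_a\Bigl((\{a\}\times Z)\cup\bigcup_{d\in U(a)\cap D}\{d\}\times \operatorname{int}L_{i(d)}\Bigr),
\end{align*}
so that $F_a\subset O_a\subset X'_a$. (For $G=\mathbb Z$ and $L_n=\{-n,\dots,n\}$, $n\ge1$, the set $O_a$ is $\bigcup_hP_{a,h}$.) For $d=(s,t)\in D$, with $a=s-t$, $b=s+t$ and $i=i(d)$, put
\[
M_d=X'_d\setminus(F_a\cup F_b)=\{d\}\times\bigl(Z\setminus(L_{i-1}\cup R_{h_i}L_{i-1})\bigr).
\]
These sets have the following properties.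
\begin{enumerate}
\item[(i)] $F_a$ is a neighborhood of each point $(a,z)$ with $z\in Z$. Indeed, let $z\in\operatorname{int}L_n$. For $d\in U_{n+1}(a)\cap D$ we have $i(d)-1\ge n$ by \eqref{eq:level}, so $\theta_a(U_{n+1}(a)\times\operatorname{int}L_n)\subset F_a$.
\item[(ii)] $O_a$ and $M_d$ are open. Points of $O_a$ over $a$ are interior by (i), and the slices of $O_a$ over the isolated points $d$ are open. The set $M_d$ is the complement of a compact set in the open set $X'_d$.
\item[(iii)] The $O_a$ are pairwise disjoint. For $a<b$, a common point of $O_a$ and $O_b$ has the form $(d,z)$ with $d$ on the right leg of $U(a)$ and on the left leg of $U(b)$. With $i=i(d)$ this gives $z\in L_i$ and $z\in R_{h_i}L_i$, contrary to \eqref{eq:shift}.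
\item[(iv)] The sets $O_a$ and $M_d$ cover $X'$, since $X'_d\subset M_d\cup F_{s-t}\cup F_{s+t}$ for $d=(s,t)$. Moreover, $F_a$ meets no $M_d$ and no $O_b$ with $b\neq a$.
\end{enumerate}

\emph{$X'$ is paracompact.} Let $\mathcal W$ be an open cover of $X'$. For each $b\in\mathbb V$ choose an open cover $\mathcal V_b$ of $X'_b$ that is locally finite in $X'_b$ and refines $\mathcal W$. Consider
\[
\mathcal V=\{V\cap O_a: a\in A,\ V\in\mathcal V_a\}\cup\{V\cap M_d: d\in D,\ V\in\mathcal V_d\}.
\]
By (ii) and (iv) this is an open cover of $X'$, and it refines $\mathcal W$. A point over $a\in A$ has, by (i), a neighborhood inside $F_a$ that meets only finitely many members of $\mathcal V_a$; by (iv) it meets no member of $\mathcal V$ coming from another index. A point over $d=(s,t)$ has the open neighborhood $X'_d$, which meets only members coming from $\mathcal V_d$, $\mathcal V_{s-t}$ and $\mathcal V_{s+t}$, and each of these three families is locally finite at the point. So $\mathcal V$ is locally finite. The inner sets $F_a$ are what keeps the families $\mathcal V_d$ from accumulating at points over $A$.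

\emph{Metrizability.} If $Z$ is metrizable, the open sets $X'_a\cong U(a)\times Z$ are metrizable and cover $X'$. By (F8), $X'$ is metrizable.
\end{proof}

We shall twice use the following way to produce subgroups. If $K$ is a compact neighborhood of $e$ in $G$, the subgroup $\bigcup_n(K\cup K^{-1})^n$ generated by $K$ is open and $\sigma$-compact. If $H_0=\bigcup_mK_m$ is an open subgroup with $K_1\subset K_2\subset\cdots$ compact, and $x_1,x_2,\dots\in G$, then the subgroup generated by $H_0$ and the $x_j$ is open, and it is $\sigma$-compact as the union of the sets $(K_m\cup\{x_1^{\pm1},\dots,x_m^{\pm1}\})^n$.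

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Proposition~\ref{prop:compact} gives (1)$\Rightarrow$(2), and (F2) gives (2)$\Rightarrow$(3). Now let $G$ be non-compact, and let $H_0$ be generated by a compact neighborhood of $e$. If $H_0$ is not compact, put $H=H_0$. If $H_0$ is compact, it has infinite index in $G$; let $H$ be generated by $H_0$ and elements $x_1,x_2,\dots$ from distinct left cosets of $H_0$. Then $H$ is a disjoint union of infinitely many open cosets of $H_0$, so it is not compact. In both cases $H$ is open, $\sigma$-compact and non-compact. Proposition~\ref{prop:V} with $N$ as in (F9) gives a metrizable proper $G$-space with orbit space $\mathbb V$, so (3) fails by Lemma~\ref{lem:V}. The choice $N=\{e\}$ gives the free paracompact example.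
\end{proof}

\section{Groups that are not $\sigma$-compact}\label{sec:C}

The V-space is not locally compact: a compact neighborhood of $a$ would contain a closed set $U_n(a)$, but the cover of $U_n(a)$ by $U_{n+1}(a)$ and singletons has no finite subcover. For a locally compact example we need a base in which the sets $U(a)$ are compact, and by (F7) the total space must split into clopen $\sigma$-compact pieces. We take a base built on the first uncountable ordinal $\omega_1$, which is exhausted by its countable initial segments, and match the segments with an increasing chain of $\sigma$-compact subgroups.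

\subsection*{The ladder space}
As usual an ordinal is the set of smaller ordinals. Let $A$ be the set of nonzero limit ordinals below $\omega_1$, and $D=\omega_1\setminus A$. For $\delta\in A$ choose a \emph{ladder}: successor ordinals $d_\delta(0)<d_\delta(1)<\cdots$ with supremum $\delta$. This is possible because $\delta$ is a countable limit ordinal. Put $U(\delta)=\{\delta\}\cup\{d_\delta(n):n<\omega\}$. The \emph{ladder space} $\mathbb L$ is the set $\omega_1$ in which $W$ is open if, for each $\delta\in W\cap A$, it contains all but finitely many $d_\delta(n)$. Points of $D$ are isolated, and $U(\delta)$ is an open convergent sequence with its limit, hence compact and metrizable. For $\alpha<\delta$ only finitely many $d_\delta(n)$ are below $\alpha$. So $U(\alpha)\cap U(\delta)$ is finite for $\alpha<\delta$ in $A$. Removing finite subsets of $D$ separates two points of $A$, and a point of $A$ from a point of $D$. Thus $\mathbb L$ is an almost disjoint system.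

\begin{lemma}\label{lem:L}
The space $\mathbb L$ is not paracompact.
\end{lemma}

\begin{proof}
Otherwise Lemma~\ref{lem:system}(b) gives disjoint open sets $W_\delta$ with $\delta\in W_\delta\subset U(\delta)$. Choosing $\varphi(\delta)\in W_\delta\cap D$ gives an injective map $\varphi\colon A\to\omega_1$ with $\varphi(\delta)<\delta$. This contradicts Fodor's lemma; the case needed here is short. Since $\varphi$ is injective, for each $\alpha<\omega_1$ the set $\{\delta\in A:\varphi(\delta)\le\alpha\}$ is countable, so there is $\psi(\alpha)$ with $\alpha<\psi(\alpha)<\omega_1$ that exceeds all its elements. Put $\alpha_0=0$, $\alpha_{n+1}=\psi(\alpha_n)$ and $\delta=\sup_n\alpha_n\in A$. Then $\varphi(\delta)\le\alpha_n$ for some $n$, so $\delta<\psi(\alpha_n)=\alpha_{n+1}<\delta$, which is absurd.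
\end{proof}

\subsection*{The twisting}
Let $G_\alpha$, $\alpha<\omega_1$, be an increasing chain of open $\sigma$-compact subgroups. The natural $\sigma$-compact pieces of $\mathbb L\times G$ are $Y_\alpha=\alpha\times G_\alpha$, $\alpha\in A$. In the product topology $Y_\alpha$ is open but not closed, since $(d_\alpha(n),e)\to(\alpha,e)$. In a twisted product the sequence over the ladder that represents $(\alpha,h)$ in the chart is $(d_\alpha(n),hg_n)$ with $g_n=\gamma(\alpha,d_\alpha(n))$. If the $g_n$ lie in distinct left cosets of $G_\alpha$, then $hg_n\in G_\alpha$ for at most one $n$, because this means $g_n\in h^{-1}G_\alpha$. For discrete $G$ this already shows that $(\alpha,h)$ is not in the closure of $Y_\alpha$; in general a compactness argument replaces the single element $h$.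

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The implication (1)$\Rightarrow$(2) is Proposition~\ref{prop:sigma}. Let $G$ be not $\sigma$-compact.

\emph{The chain.} Define open $\sigma$-compact subgroups $G_\alpha$, $\alpha<\omega_1$, recursively. Let $G_0$ be generated by a compact neighborhood of $e$, and let $G_\lambda=\bigcup_{\alpha<\lambda}G_\alpha$ for limit $\lambda$; this is a countable union. The group $G_\alpha$ has uncountably many left cosets in $G$, since otherwise $G$ would be $\sigma$-compact. Let $G_{\alpha+1}$ be generated by $G_\alpha$ and a sequence of elements from distinct left cosets of $G_\alpha$. Then $G_\alpha$ has infinite index in $G_{\alpha+1}$. Put $H=\bigcup_{\alpha<\omega_1}G_\alpha$, an open subgroup, and $N=\{e\}$, so that $Y=G$, $Z=H$ and $R_h(x)=xh$.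

\emph{The space.} For $\delta\in A$ choose elements $g_{\delta,n}\in G_{\delta+1}$, $n<\omega$, in pairwise distinct left cosets of $G_\delta$, and put $\gamma(\delta,d_\delta(n))=g_{\delta,n}$. Let $X$ be the twisted product over $\mathbb L$. By Lemmas~\ref{lem:bundle} and~\ref{lem:L} it is a free proper $G$-space whose orbit space $\mathbb L$ is not paracompact. It is covered by the open sets $X_b\cong U(b)\times G$ with $U(b)$ compact and metrizable. So $X$ is locally compact, and once we know that it is paracompact, (F8) shows that it is metrizable if $G$ is. By Lemma~\ref{lem:bundle}(d) and (F1) it suffices to prove that $X'=\mathbb L\times H$ is paracompact.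

\emph{Claim: for $\alpha\in A$ the set $Y_\alpha=\alpha\times G_\alpha$ is clopen in $X$.} By the definition of the topology we must show that $T_b=\theta_b^{-1}(Y_\alpha)$ is clopen in $U(b)\times G$ for all $b\in\mathbb L$. Left and right cosets of the open subgroup $G_\alpha$ are clopen in $G$. For $d\in D$ the set $T_d$ is empty or equals $\{d\}\times G_\alpha$. For $\delta\in A$ and $u\in U(\delta)$,
\[
(u,y)\in T_\delta\iff u<\alpha\ \text{ and }\ y\in G_\alpha\gamma(\delta,u)^{-1}.
\]
There are three cases.
\begin{itemize}
\item $\delta<\alpha$. Then $U(\delta)\subset\alpha$, and $\gamma(\delta,u)\in G_{\delta+1}\subset G_\alpha$. So $T_\delta=U(\delta)\times G_\alpha$ is clopen.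
\item $\delta>\alpha$. Only finitely many $u\in U(\delta)$ are below $\alpha$, all of them isolated. So $T_\delta$ is a finite union of clopen sets $\{u\}\times G_\alpha\gamma(\delta,u)^{-1}$.
\item $\delta=\alpha$. Here $T_\alpha=\bigcup_n\{d_\alpha(n)\}\times G_\alpha g_{\alpha,n}^{-1}$ is open, and its part over each isolated point $d_\alpha(n)$ is closed. It remains to find, for $h\in G$, a neighborhood of $(\alpha,h)$ that misses $T_\alpha$. Let $C$ be a compact neighborhood of $h$. If $c=xg_{\alpha,n}^{-1}$ with $c\in C$ and $x\in G_\alpha$, then $g_{\alpha,n}=c^{-1}x\in C^{-1}G_\alpha$. The compact set $C^{-1}$ meets only finitely many left cosets of $G_\alpha$, and $C^{-1}G_\alpha$ is their union. By the choice of the $g_{\alpha,n}$, the set $J$ of all $n$ with $C\cap G_\alpha g_{\alpha,n}^{-1}\ne\emptyset$ is finite. Then $(U(\alpha)\setminus\{d_\alpha(n):n\in J\})\times C$ is the required neighborhood.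
\end{itemize}
This proves the claim. The first case uses that the shifts at $\delta$ lie in $G_{\delta+1}$, the third that they lie in distinct cosets of $G_\delta$; both are possible because the index is infinite.

\emph{Decomposition of $X'$.} Each $Y_\alpha$ is $\sigma$-compact: it is the union of the countably many sets $\{b\}\times G_\alpha=\theta_b(\{b\}\times G_\alpha)$, $b<\alpha$, which are homeomorphic to $G_\alpha$. The $Y_\alpha$ increase with $\alpha$. They cover $X'$, since $(b,g)$ with $g\in G_\xi$ lies in $Y_\alpha$ for every $\alpha\in A$ above $b$ and $\xi$. For $x\in X'$ let $\alpha(x)$ be the least $\alpha\in A$ with $x\in Y_\alpha$.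

Suppose that $\alpha\in A$ is the supremum of $A\cap\alpha$, and let $(b,g)\in Y_\alpha$. Then $b<\alpha$, and $g\in G_\xi$ for some $\xi<\alpha$ because $G_\alpha=\bigcup_{\xi<\alpha}G_\xi$. So $(b,g)\in Y_\beta$ for any $\beta\in A\cap\alpha$ above $b$ and $\xi$, and $\alpha$ is not a value of $\alpha(x)$. Every other $\alpha\in A$ is either $\omega$, if $A\cap\alpha=\emptyset$, or $\beta+\omega$, where $\beta=\sup(A\cap\alpha)<\alpha$ is the largest element of $A\cap \alpha$. Since $\beta$ is the largest element of $A$ below $\beta+\omega$, we have $\alpha(x)=\beta+\omega$ if and only if $x\in Y_{\beta+\omega}\setminus Y_\beta$. Therefore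
\[
X'=Y_\omega\sqcup\bigsqcup_{\beta\in A}\,(Y_{\beta+\omega}\setminus Y_\beta).
\]
By the claim the pieces are clopen. They are locally compact, Hausdorff, and $\sigma$-compact as closed subsets of the $Y_\alpha$. By (F3) and (F1), $X'$ is paracompact.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Antonyan}
Sergey A. Antonyan, \emph{Proper actions on topological groups: Applications to quotient spaces}, arXiv:0905.2616 (2009).

\bibitem{Engelking}
Engelking, \emph{General Topology}, 1989.

\bibitem{HewittRoss}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\end{thebibliography}
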